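\title{A common factor of mixed power sums in the Catalan triangle}

\begin{abstract}
Let $B_{n,k}=\frac kn\binom{2n}{n-k}$ be the entries of Shapiro's Catalan triangle. We prove a conjecture of Guo and Zeng: for $m,n,s,t\ge1$ and $r\ge0$ with $r+s+t$ odd, the sum $\sum_k k^rB_{m,k}^sB_{n,k}^t$ is divisible by $\frac12\frac{(2m)!\,(2n)!}{m!\,n!\,(m+n)!}$. The proof constructs a lattice of functions of $k$ that is stable under multiplication by $k^2$, $B_{m,k}^2$, $B_{n,k}^2$ and $B_{m,k}B_{n,k}$. The divisibility persists when powers of $\binom{2m}{m-k}$ and $\binom{2n}{n-k}$ are inserted, the parity condition is necessary, and the constant $\frac12$ is optimal.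
\end{abstract}

\section{The sums and their common factor}\label{sec:intro}

For integers $n,k\ge1$ let
\[
B_{n,k}=\frac kn\binom{2n}{n-k},
\]
where $\binom Nj=0$ for $N\ge0$ and $j<0$ or $j>N$, so that $B_{n,k}=0$ for $k>n$. The numbers $B_{n,k}$ with $1\le k\le n$ form Shapiro's Catalan triangle; its first rows are $(1)$, $(2,1)$, $(5,4,1)$. From $\binom{2n-1}{n-k}=\frac{n+k}{2n}\binom{2n}{n-k}$ and $\binom{2n-1}{n-k-1}=\frac{n-k}{2n}\binom{2n}{n-k}$ we obtain
\begin{equation}\label{eq:diff}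
B_{n,k}=\binom{2n-1}{n-k}-\binom{2n-1}{n-k-1}.
\end{equation}
So $B_{n,k}$ is an integer; by the reflection principle it counts the paths with $2n-1$ steps $\pm1$ from height $0$ to height $2k-1$ that never go below $0$. The first column consists of the Catalan numbers $B_{n,1}=C_n=\frac{(2n)!}{n!\,(n+1)!}$, and \eqref{eq:diff} telescopes to the row sum $\sum_kB_{n,k}=\binom{2n-1}{n-1}=\frac12\binom{2n}n$.

We study power sums that mix two rows,
\[
S_{m,n}(r,s,t)=\sum_{k=1}^nk^rB_{m,k}^sB_{n,k}^t\qquad(m,n,s,t\ge1,\ r\ge0),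
\]
and ask for a factor that depends on $m$ and $n$ only. The terms with $k>\min(m,n)$ vanish, so the sum may be taken over all $k\ge1$, and $S_{m,n}(r,s,t)=S_{n,m}(r,t,s)$. Consider
\[
H(m,n)=\frac12\,\frac{(2m)!\,(2n)!}{m!\,n!\,(m+n)!},
\]
which is symmetric and interpolates between the two numbers just met: $H(1,n)=C_n$ and $H(n,n)=\frac12\binom{2n}n$. It is an integer. Indeed, $A(m,n)=\frac{(2m)!\,(2n)!}{m!\,n!\,(m+n)!}$ satisfies
\[
A(m+1,n)+A(m,n+1)=\frac{2(2m+1)+2(2n+1)}{m+n+1}A(m,n)=4A(m,n),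
\]
and $A(0,0)=1$, $A(0,n)=2\binom{2n-1}n$ for $n\ge1$; by induction on $m$, $A(m,n)$ is an integer, and it is even when $m+n\ge1$.

Three cases suggest the answer. For $m=1$ the sum is $C_n^t=H(1,n)^t$. For $r=s=t=1$ we shall find in \eqref{eq:simplest} that $S_{m,n}(1,1,1)=\binom{m+n-2}{m-1}H(m,n)$. For $m=n=2$ the sum is $2^{s+t}+2^r$ and $H(2,2)=3$: neither term is divisible by $3$, and the sum is divisible by $3$ exactly when $r+s+t$ is odd. One is led to expect that $H(m,n)$ divides the sum, though not its terms, whenever $r+s+t$ is odd. This was posed as a conjecture by Guo and Zeng \cite{GZ}, and it is our main result.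

\begin{theorem}\label{thm:main}
Let $m,n,s,t\ge1$ and $r\ge0$ be integers with $r+s+t$ odd. Then
\[
\frac1{H(m,n)}\sum_{k=1}^nk^rB_{m,k}^sB_{n,k}^t\in\mathbb Z .
\]
\end{theorem}

The method allows extra binomial factors, and in that generality the parity condition and the constant $\frac12$ are exactly right.

\begin{theorem}\label{thm:strong}
Let $r,s,t,u,v\ge0$ be integers with $s+u\ge1$ and $t+v\ge1$, and put
\[
F_{m,n}=\sum_{k\ge1}k^rB_{m,k}^sB_{n,k}^t\binom{2m}{m-k}^u\binom{2n}{n-k}^v .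
\]
\begin{enumerate}
\item[(a)] If $r+s+t$ is odd, then $F_{m,n}/H(m,n)\in\mathbb Z$ for all $m,n\ge1$.
\item[(b)] If $r+s+t$ is even, then $F_{2,2}/H(2,2)\notin\mathbb Z$.
\item[(c)] If $c>0$ and $F_{m,n}$ is an integer multiple of $c\,\frac{(2m)!\,(2n)!}{m!\,n!\,(m+n)!}$ for all $m,n\ge1$, then $c\le\frac12$.
\end{enumerate}
In particular, $H(m,n)$ divides $F_{m,n}$ for all $m,n\ge1$ if and only if $r+s+t$ is odd.
\end{theorem}

The hypothesis $t+v\ge1$ cannot be dropped: for $t=v=0$ and $m=1$ the sum is $1$, whereas $H(1,2)=2$. The same applies to $s+u\ge1$.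

Section~\ref{sec:two} settles $m=2$ by a congruence modulo $3$. In general the congruence is replaced by a lattice $L$ of functions of $k$ (Sections~\ref{sec:gamma} and~\ref{sec:lattice}), and the heart of the proof is that the denominators $m$ and $n$ in $B_{m,k}$ and $B_{n,k}$ cancel when these functions act on $L$ in pairs (Section~\ref{sec:div}). Section~\ref{sec:proofs} proves both theorems, and Section~\ref{sec:gcd} asks when $H(m,n)$ is the exact greatest common divisor.

\section{The case $m=2$}\label{sec:two}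

Let $m=2$, $n\ge1$ and $H=H(2,n)=\frac{6\,(2n)!}{n!\,(n+2)!}$. Only $k=1,2$ contribute, $(B_{2,1},B_{2,2})=(2,1)$, and
\begin{equation}\label{eq:two}
B_{n,1}=\frac{(2n)!}{n!\,(n+1)!}=\frac{n+2}6\,H,\qquad B_{n,2}=\frac{2(n-1)\,(2n)!}{n!\,(n+2)!}=\frac{n-1}3\,H .
\end{equation}
Take one factor $kB_{2,k}B_{n,k}$ out of each term and call the rest $\varphi(k)=k^{r-1}B_{2,k}^{s-1}B_{n,k}^{t-1}$. Then
\begin{equation}\label{eq:twoquot}
\frac{S_{2,n}(r,s,t)}H=\frac{n+2}3\,\varphi(1)+\frac{2(n-1)}3\,\varphi(2)=n\,\varphi(1)-\frac{(n-1)\bigl(2\varphi(1)-2\varphi(2)\bigr)}3 .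
\end{equation}
The weights of $\varphi(1)$ and $\varphi(2)$ are in general not integers, so integrality has to come from a congruence between the two values. Say that an integer-valued function $\psi$ on $\{1,2\}$ has \emph{sign} $\sigma\in\{+1,-1\}$ if
\[
(n-1)\psi(2)\equiv\sigma\,(n-1)\psi(1)\pmod3 .
\]
Signs multiply: if $\psi$ has sign $\sigma$ and $\chi$ has sign $\tau$, then $(n-1)\psi(2)\chi(2)\equiv\sigma\psi(1)(n-1)\chi(2)\equiv\sigma\tau(n-1)\psi(1)\chi(1)$. The functions $k$, $2/k$ and $B_{2,k}$, with values $(1,2)$, $(2,1)$ and $(2,1)$, have sign $-1$. So does $B_{n,k}$, because \eqref{eq:two} gives $(n+2)B_{n,2}=2(n-1)B_{n,1}$, which reads $(n-1)B_{n,2}\equiv-(n-1)B_{n,1}$ modulo $3$. Now $2\varphi=\frac2k\cdot k^rB_{2,k}^{s-1}B_{n,k}^{t-1}$ is a product of $r+s+t-1$ functions of sign $-1$. If $r+s+t$ is odd, then $2\varphi$ has sign $+1$, and \eqref{eq:twoquot} is an integer.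

Three features survive in general. The quotient is a linear form in the values of $\varphi$ with fractional weights. The congruence that makes it an integer is closed under products, and it holds for a product of two of the factors $k,B_{m,k},B_{n,k}$ but not for a single one. For $r=0$ the function $\varphi$ contains $1/k$ and needs care. With $M=\min(m,n)$ nonzero terms we need a system of congruences among $\varphi(1),\dots,\varphi(M)$ that is again closed under products. A lattice $L$ of functions provides one for free, since the functions $\varphi$ with $\varphi L\subseteq L$ form a ring. It remains to find the right $L$.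

\section{The functions $\gamma_a$}\label{sec:gamma}

From now on a function is a $\mathbb Q$-valued function of $k\in\{1,2,3,\dots\}$, and $k$ also denotes the identity function. We set $1/j!=0$ for integers $j<0$. For $a\ge0$ let
\[
\gamma_a(k)=\frac1{(a-k)!\,(a+k)!},
\]
so that $\gamma_a(k)=0$ for $k>a$ and $\gamma_0=0$. For $a\ge1$ let
\[
\beta_a(k)=\binom{2a}{a-k}=(2a)!\,\gamma_a(k),\qquad B_a(k)=B_{a,k}=\frac ka\,\beta_a(k).
\]
For a finitely supported function $f$ put
\[
\Lambda_1(f)=\sum_{k\ge1}2k\,f(k),\qquad\Lambda_3(f)=\sum_{k\ge1}2k^3f(k)=\Lambda_1(k^2f).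
\]

We use the following standard facts about binomial coefficients: for integers $A,B\ge0$ and $c$, for $a\ge b\ge d\ge0$, and for $N,j\ge0$,
\begin{gather}
\sum_l\binom Al\binom B{c-l}=\binom{A+B}c\qquad\text{(Vandermonde)},\label{eq:vdm}\\
\binom ab\binom bd=\binom ad\binom{a-d}{b-d},\qquad j\binom Nj=(N-j+1)\binom N{j-1}.\label{eq:std}
\end{gather}

Every summand in our theorems is a constant times a power of $k$ times a product of functions $\gamma_m,\gamma_n$. The next lemma says that the span of the $\gamma_a$ is closed under products and under multiplication by $k^2$, and that $\Lambda_1$ and $\Lambda_3$ take simple values on it.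

\begin{lemma}\label{lem:gamma}
For $a,b\ge1$,
\begin{gather}
k^2\gamma_a=a^2\gamma_a-\gamma_{a-1},\label{eq:F1}\\
\gamma_a\gamma_b=\frac1{(a+b)!}\sum_{i=1}^{\min(a,b)}\frac{\gamma_i}{(a-i)!\,(b-i)!},\label{eq:F2}\\
\Lambda_1(\gamma_a)=\frac1{a!\,(a-1)!},\qquad\Lambda_3(\gamma_a)=\frac1{(a-1)!^2}.\label{eq:F3}
\end{gather}
\end{lemma}

\begin{proof}
Identity \eqref{eq:F1} says $(a-k)(a+k)\gamma_a(k)=\gamma_{a-1}(k)$. For $k<a$ this is cancellation of factorials, and for $k\ge a$ both sides are $0$.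

Both sides of \eqref{eq:F2} vanish at $k>\min(a,b)$. For $k\le\min(a,b)$ only the terms with $i=k+l$, $l\ge0$, contribute, and by \eqref{eq:vdm}
\begin{align*}
\sum_i\frac{\gamma_i(k)}{(a-i)!\,(b-i)!}&=\sum_{l\ge0}\frac1{l!\,(a-k-l)!}\cdot\frac1{(2k+l)!\,(b-k-l)!}\\
&=\frac1{(a-k)!\,(b+k)!}\sum_{l\ge0}\binom{a-k}l\binom{b+k}{b-k-l}=\frac1{(a-k)!\,(b+k)!}\binom{a+b}{b-k}.
\end{align*}
Since $\binom{a+b}{b-k}=\frac{(a+b)!}{(b-k)!\,(a+k)!}$, this is $(a+b)!\,\gamma_a(k)\gamma_b(k)$.

For \eqref{eq:F3} let $T_k=\frac1{(a-k)!\,(a+k-1)!}$, which is $0$ for $k>a$. Then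
\[
2k\gamma_a(k)=(a+k)\gamma_a(k)-(a-k)\gamma_a(k)=T_k-T_{k+1},
\]
so $\Lambda_1(\gamma_a)=T_1=\frac1{a!\,(a-1)!}$. Hence $\Lambda_1(\gamma_{a-1})=\frac{a-1}{(a-1)!^2}$, which is also correct for $a=1$ because $\gamma_0=0$, and \eqref{eq:F1} gives
\[
\Lambda_3(\gamma_a)=a^2\Lambda_1(\gamma_a)-\Lambda_1(\gamma_{a-1})=\frac{a-(a-1)}{(a-1)!^2}.\qedhere
\]
\end{proof}

This is where parity enters. The summand of $S_{m,n}(r,s,t)$ is a constant times $k^{r+s+t}\gamma_m^s\gamma_n^t$. If $r+s+t$ is odd, then \eqref{eq:F1} and \eqref{eq:F2} reduce the sum to the telescoping sums $\Lambda_1(\gamma_a)$. If it is even, they lead instead to $\sum_{k\ge1}\gamma_a(k)=\bigl(4^a-\binom{2a}a\bigr)/\bigl(2\,(2a)!\bigr)$, where a power of $4$ takes the place of the factorials.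

\section{The lattice $L$}\label{sec:lattice}

Fix $m,n\ge1$, and let $M=\min(m,n)$ and $H=H(m,n)$. As in Section~\ref{sec:two} we take one factor $B_mB_n$ out of the summand. Since $B_mB_n=\frac{k^2}{mn}(2m)!\,(2n)!\,\gamma_m\gamma_n$,
\begin{equation}\label{eq:omega}
B_mB_n=2Hk^2\omega,\qquad\text{where}\quad\omega=(m-1)!\,(n-1)!\,(m+n)!\,\gamma_m\gamma_n .
\end{equation}
Thus $H$ appears at once, and all our quotients have the form $\Lambda_3(\varphi\omega)$. Expanding $\omega$ by \eqref{eq:F2} gives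
\begin{equation}\label{eq:eps}
\omega=\sum_{i=1}^M\varepsilon_i,\qquad\text{where}\quad\varepsilon_i=\frac{(m-1)!\,(n-1)!}{(m-i)!\,(n-i)!}\,\gamma_i\quad(1\le i\le M),
\end{equation}
and by \eqref{eq:F3} each term of this expansion has an integral image:
\begin{equation}\label{eq:values}
\Lambda_3(\varepsilon_i)=\binom{m-1}{i-1}\binom{n-1}{i-1},\qquad m\Lambda_1(\varepsilon_i)=\binom mi\binom{n-1}{i-1}.
\end{equation}
The simplest sum is now explicit. By \eqref{eq:omega}, \eqref{eq:eps}, \eqref{eq:values} and \eqref{eq:vdm},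
\begin{equation}\label{eq:simplest}
\sum_{k\ge1}kB_{m,k}B_{n,k}=H\Lambda_3(\omega)=H\sum_i\binom{m-1}{m-i}\binom{n-1}{i-1}=\binom{m+n-2}{m-1}H .
\end{equation}

So the lattice to try is the one spanned by the terms of the expansion:
\[
L=\mathbb Z\varepsilon_1+\dots+\mathbb Z\varepsilon_M,\qquad R=\{\varphi:\varphi L\subseteq L\}.
\]
We call the elements of $R$ \emph{multipliers}; they form a ring under pointwise operations. The objects $H,\omega,\varepsilon_i,L,R$ are unchanged when $m$ and $n$ are exchanged, so every statement below also holds with $m$ and $n$ exchanged; we refer to this as \emph{symmetry}. So far we know that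
\begin{equation}\label{eq:int}
\omega\in L,\qquad\Lambda_3(L)\subseteq\mathbb Z,\qquad m\Lambda_1(L)\subseteq\mathbb Z,\qquad n\Lambda_1(L)\subseteq\mathbb Z .
\end{equation}

Since $\varepsilon_i(k)=0$ for $k>i$ and $\varepsilon_i(i)\ne0$, the functions $\varepsilon_1,\dots,\varepsilon_q$ form a basis of the functions supported on $\{1,\dots,q\}$. Hence, for any function $\varphi$, there is a unique expansion $\varphi\varepsilon_q=\sum_{j=1}^qc_{j}\varepsilon_j$, and $c_q=\varphi(q)$ by evaluation at $k=q$. A multiplier must therefore take integer values on $\{1,\dots,M\}$; the integrality of the $c_j$ with $j<q$ is the system of congruences that we were looking for.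

\begin{example}\label{ex:two}
Let $m=2\le n$. On $\{1,2\}$ the functions $\varepsilon_1=\gamma_1$ and $\varepsilon_2=(n-1)\gamma_2$ have values $(\frac12,0)$ and $(n-1)(\frac16,\frac1{24})$. Comparing values at $k=1$ gives
\[
\varphi\varepsilon_1=\varphi(1)\varepsilon_1,\qquad\varphi\varepsilon_2=\varphi(2)\varepsilon_2+\frac{(n-1)(\varphi(1)-\varphi(2))}3\,\varepsilon_1 .
\]
So $\varphi\in R$ if and only if $\varphi$ has integer values on $\{1,2\}$ and sign $+1$ in the sense of Section~\ref{sec:two}. For $n=2$ neither $k$ nor $B_2$ is a multiplier.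
\end{example}

The multipliers without denominators come directly from Lemma~\ref{lem:gamma}.

\begin{lemma}\label{lem:easy}
Put $\varepsilon_0=0$. For $1\le i,q\le M$,
\begin{align}
k^2\varepsilon_i&=i^2\varepsilon_i-(m-i+1)(n-i+1)\,\varepsilon_{i-1},\label{eq:k2}\\
\beta_m\varepsilon_q&=\beta_m(q)\sum_{i=1}^q\binom{n-i}{q-i}\varepsilon_i,\label{eq:beta}\\
k^2\beta_m\varepsilon_i&=\beta_m(i)\sum_{j=1}^i\binom{n-j}{i-j}\bigl[ij-m(i-j)\bigr]\varepsilon_j.\label{eq:k2beta}
\end{align}
In particular $k^2,\beta_m,\beta_n\in R$.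
\end{lemma}

\begin{proof}
Multiply \eqref{eq:F1}, for $a=i$, by $\frac{(m-1)!\,(n-1)!}{(m-i)!\,(n-i)!}$ to get \eqref{eq:k2}. Since $q\le m$, \eqref{eq:F2} applied to $\gamma_m\gamma_q$ gives
\begin{align*}
\beta_m\varepsilon_q&=\frac{(2m)!\,(m-1)!\,(n-1)!}{(m-q)!\,(n-q)!\,(m+q)!}\sum_{i=1}^q\frac{\gamma_i}{(m-i)!\,(q-i)!}\\
&=\frac{(2m)!}{(m-q)!\,(m+q)!}\sum_{i=1}^q\frac{(n-i)!}{(n-q)!\,(q-i)!}\,\varepsilon_i,
\end{align*}
which is \eqref{eq:beta}. For $i=1$ both sides of \eqref{eq:k2beta} equal $\beta_m(1)\varepsilon_1$. For $i\ge2$, multiply \eqref{eq:k2} by $\beta_m$ and use \eqref{eq:beta} twice. The coefficient of $\varepsilon_j$ is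
\[
i^2\beta_m(i)\binom{n-j}{i-j}-(m-i+1)\beta_m(i-1)\cdot(n-i+1)\binom{n-j}{i-1-j}\qquad(1\le j\le i).
\]
Here $(m-i+1)\beta_m(i-1)=\frac{(2m)!}{(m-i)!\,(m+i-1)!}=(m+i)\beta_m(i)$, and $(n-i+1)\binom{n-j}{i-1-j}=(i-j)\binom{n-j}{i-j}$ by the second identity in \eqref{eq:std}. Finally $i^2-(m+i)(i-j)=ij-m(i-j)$.
\end{proof}

\section{Dividing by $m$ and $n$}\label{sec:div}

Lemma~\ref{lem:easy} handles $m^2B_m^2=k^2\beta_m^2$ and $mnB_mB_n=k^2\beta_m\beta_n$. The difficulty is to divide by $m^2$ and by $mn$. One arithmetic fact does all the dividing: $\beta_m(q)$ and $\frac qm\beta_m(q)=B_{m,q}$ are both integers, so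
\begin{equation}\label{eq:absorb}
\frac{\beta_m(q)}m\,(mx+qy)=\beta_m(q)\,x+B_{m,q}\,y\in\mathbb Z\qquad\text{for }x,y\in\mathbb Z .
\end{equation}
For instance, the bracket in \eqref{eq:k2beta} lies in $m\mathbb Z+i\mathbb Z$, so $kB_m=k^2\beta_m/m$ is a multiplier. This does not yet give $B_m^2=(kB_m)^2/k^2$, since we may not divide by $k^2$. We compute the coefficients of $B_m^2\varepsilon_q$ and $B_mB_n\varepsilon_q$ by composing \eqref{eq:beta} and \eqref{eq:k2beta}. The sum over the intermediate index is a Vandermonde sum with a linear weight.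

\begin{lemma}\label{lem:vdm}
Let $A,B,c\ge0$ be integers with $N=A+B\ge1$, and let $Q=\frac1N\binom Nc$. Then $X=cQ=\binom{N-1}{c-1}$ and $Y=(N-c)Q=\binom{N-1}c$ are integers, and for all $\lambda,\mu\in\mathbb Z$
\[
\sum_l\binom Al\binom B{c-l}(\lambda-\mu l)=Q\,(\lambda N-\mu Ac).
\]
\end{lemma}

\begin{proof}
The formulas for $X$ and $Y$ are cancellations of factorials. By \eqref{eq:vdm} the unweighted sum is $NQ$. If $A\ge1$, then $l\binom Al=A\binom{A-1}{l-1}$, and \eqref{eq:vdm} gives $\sum_ll\binom Al\binom B{c-l}=A\binom{N-1}{c-1}=AcQ$; if $A=0$, both ends are $0$.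
\end{proof}

The number $Q$ need not be an integer. In each application we therefore rewrite the result as a combination of $X$ and $Y$ with coefficients to which \eqref{eq:absorb} applies.

\begin{lemma}\label{lem:A}
$B_m^2\in R$ and $B_n^2\in R$.
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $B_m^2=k^2\beta_m\cdot\beta_m/m^2$. Let $1\le j\le q\le M$. By \eqref{eq:beta} and then \eqref{eq:k2beta}, the coefficient of $\varepsilon_j$ in $B_m^2\varepsilon_q$ is
\[
\frac{\beta_m(q)}{m^2}\sum_{i=j}^q\binom{n-i}{q-i}\binom{n-j}{i-j}\beta_m(i)\bigl[ij-m(i-j)\bigr].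
\]
The first identity in \eqref{eq:std} gives
\begin{equation}\label{eq:tri}
\binom{n-j}{i-j}\binom{n-i}{q-i}=\binom{n-j}{q-j}\binom{q-j}{i-j},
\end{equation}
and with $l=i-j$ the bracket is $j^2-(m-j)l$. So the coefficient is $\frac{\beta_m(q)}{m^2}\binom{n-j}{q-j}W$, where
\[
W=\sum_l\binom{q-j}l\binom{2m}{m-j-l}\bigl[j^2-(m-j)l\bigr].
\]
Since \eqref{eq:absorb} removes only one factor $m$, the other has to come out of $W$. Apply Lemma~\ref{lem:vdm} with $A=q-j$, $B=2m$, $c=m-j$; then $N=2m+q-j$, $X=(m-j)Q$, $Y=(m+q)Q$, and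
\begin{align*}
W&=Q\bigl[j^2(2m+q-j)-(m-j)^2(q-j)\bigr]=Q\bigl[2mj^2+(q-j)(2mj-m^2)\bigr]\\
&=mQ\bigl[2jq-m(q-j)\bigr].
\end{align*}
Next, $m(Y-X)-2qX=Q\,[m(q+j)-2q(m-j)]=Q\,[2jq-m(q-j)]$. Hence $W=m\,[m(Y-X)-2qX]$, and by \eqref{eq:absorb} the coefficient equals
\[
\binom{n-j}{q-j}\bigl[\beta_m(q)(Y-X)-2B_{m,q}X\bigr]\in\mathbb Z.\qedhere
\]
\end{proof}

For $m=n=q=2$ and $j=1$ we have $N=5$, $Q=1$, $X=1$, $Y=4$, and the coefficient is $3-2=1$, in agreement with $\frac{4-1}3$ from Example~\ref{ex:two}. For the mixed product, the factors $\beta_m(q)$ and $\beta_n(q)$ will both appear, and each absorbs one denominator.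

\begin{lemma}\label{lem:B}
$B_mB_n\in R$.
\end{lemma}

\begin{proof}
Write $B_mB_n=k^2\beta_n\cdot\beta_m/(mn)$ and let $1\le j\le q\le M$. By \eqref{eq:beta} and then \eqref{eq:k2beta} with $m$ and $n$ exchanged, the coefficient of $\varepsilon_j$ in $B_mB_n\varepsilon_q$ is
\[
\frac{\beta_m(q)}{mn}\sum_{i=j}^q\binom{n-i}{q-i}\beta_n(i)\binom{m-j}{i-j}\bigl[ij-n(i-j)\bigr].
\]
We have $\binom{n-i}{q-i}\beta_n(i)=\frac{(2n)!}{(q-i)!\,(n-q)!\,(n+i)!}=\beta_n(q)\binom{n+q}{q-i}$. With $l=i-j$ the coefficient becomes $\frac{\beta_m(q)\beta_n(q)}{mn}W'$, where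
\[
W'=\sum_l\binom{m-j}l\binom{n+q}{q-j-l}\bigl[j^2-(n-j)l\bigr].
\]
Apply Lemma~\ref{lem:vdm} with $A=m-j$, $B=n+q$, $c=q-j$; then $N=m+n+q-j$, $X=(q-j)Q$, $Y=(m+n)Q$, and
\begin{align*}
W'&=Q\bigl[j^2(m+n)+(q-j)\bigl(j^2-(m-j)(n-j)\bigr)\bigr]\\
&=Q\bigl[j^2(m+n)+(q-j)j(m+n)-mn(q-j)\bigr]=jqY-mnX .
\end{align*}
To use \eqref{eq:absorb} for both $m$ and $n$ we want $W'$ as an integer combination of $q^2$, $qm$, $qn$ and $mn$. Since $(q-j)Y=(m+n)X$, we have $jqY=q^2Y-q(q-j)Y=q^2Y-q(m+n)X$. So the coefficient is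
\begin{multline*}
\frac{\beta_m(q)\beta_n(q)}{mn}\bigl(q^2Y-qnX-qmX-mnX\bigr)\\
=B_{m,q}B_{n,q}Y-\bigl(B_{m,q}\beta_n(q)+\beta_m(q)B_{n,q}+\beta_m(q)\beta_n(q)\bigr)X\in\mathbb Z.
\end{multline*}
\end{proof}

One pair is still missing. When $r$ is even, the function $k^{r-1}B_m^{s-1}B_n^{t-1}$ contains an odd power of $k$ and an odd power of $B_m$, say. For $r\ge2$ these can be paired as $kB_m\in R$, but for $r=0$ the pair is $B_m/k=\beta_m/m$. This is not a multiplier in general: for $m=n=2$ its value at $k=2$ is $\frac12$. But the factor occurs only once, so it can be applied last, and we only need the integrality of $\Lambda_3$ after it.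

\begin{lemma}\label{lem:C}
For every $f\in L$, the numbers $\Lambda_3\bigl(\frac{B_m}kf\bigr)$ and $\Lambda_3\bigl(\frac{B_n}kf\bigr)$ are integers.
\end{lemma}

\begin{proof}
By symmetry and additivity it suffices to treat $B_m/k=\beta_m/m$ and $f=\varepsilon_q$. By \eqref{eq:beta}, \eqref{eq:values}, \eqref{eq:tri} with $j=1$, and \eqref{eq:vdm},
\begin{align*}
\Lambda_3\Bigl(\frac{\beta_m}m\varepsilon_q\Bigr)&=\frac{\beta_m(q)}m\sum_{i=1}^q\binom{n-i}{q-i}\binom{n-1}{i-1}\binom{m-1}{i-1}\\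
&=\frac{\beta_m(q)}m\binom{n-1}{q-1}\sum_{i=1}^q\binom{q-1}{q-i}\binom{m-1}{i-1}=\binom{n-1}{q-1}\frac{\beta_m(q)}m\binom{m+q-2}{q-1}.
\end{align*}
The second identity in \eqref{eq:std} gives $q\binom{m+q-2}q=(m-1)\binom{m+q-2}{q-1}$, that is,
\[
\binom{m+q-2}{q-1}=m\binom{m+q-2}{q-1}-q\binom{m+q-2}q\in m\mathbb Z+q\mathbb Z,
\]
and \eqref{eq:absorb} applies.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The lemmas combine into one statement; the parity hypothesis is what allows the factors to be grouped in pairs.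

\begin{proposition}\label{prop:pairs}
Let $g\in L$ and let $r,a,b\ge0$ be integers with $r+a+b$ odd. Then $\Lambda_3\bigl(k^{r-1}B_m^aB_n^b\,g\bigr)\in\mathbb Z$.
\end{proposition}

\begin{proof}
If $r$ is odd, then $r-1\ge0$ is even and $a\equiv b\pmod2$. So $k^{r-1}B_m^aB_n^b$ is a product of factors $k^2$, $B_m^2$, $B_n^2$ and, when $a$ and $b$ are odd, one factor $B_mB_n$. It lies in $R$ by Lemmas~\ref{lem:easy}, \ref{lem:A} and~\ref{lem:B}, and $\Lambda_3(L)\subseteq\mathbb Z$ by \eqref{eq:int}.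

If $r$ is even, exactly one of $a,b$ is odd, and by symmetry we may assume that it is $a$. Then $k^{r-1}B_m^aB_n^b\,g=\frac{B_m}kf$ with $f=k^rB_m^{a-1}B_n^b\,g$. The three exponents in $f$ are even and nonnegative, so $f\in L$ by Lemmas~\ref{lem:easy} and~\ref{lem:A}, and Lemma~\ref{lem:C} applies.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}]
Theorem~\ref{thm:main} is the case $u=v=0$ of Theorem~\ref{thm:strong}(a), and it is covered by Case~1 below. Let $r+s+t$ be odd and write $F_{m,n}=F(r,s,t,u,v)$. To produce $H$ through \eqref{eq:omega} we need one factor from row $m$ and one from row $n$; this is the role of the hypotheses $s+u\ge1$ and $t+v\ge1$.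

\emph{Case 1: $s,t\ge1$.} By \eqref{eq:omega},
\[
\frac{F_{m,n}}H=\sum_{k\ge1}2k^{r+2}B_m^{s-1}B_n^{t-1}\beta_m^u\beta_n^v\,\omega=\Lambda_3\bigl(k^{r-1}B_m^{s-1}B_n^{t-1}g\bigr),\qquad g=\beta_m^u\beta_n^v\,\omega .
\]
Here $g\in L$ by \eqref{eq:int} and Lemma~\ref{lem:easy}, and $r+(s-1)+(t-1)$ is odd, so Proposition~\ref{prop:pairs} applies.

The other cases use $k\beta_m=mB_m$. It gives, for $s=0$ (so $u\ge1$) and $r\ge1$,
\begin{equation}\label{eq:reduce}
F(r,0,t,u,v)=m\,F(r-1,1,t,u-1,v),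
\end{equation}
and the new exponents satisfy the same hypotheses and the same parity condition.

\emph{Case 2: $s=0$, $t\ge1$.} If $r\ge1$, then \eqref{eq:reduce} reduces to Case~1. If $r=0$, then $t$ is odd and no factor $k$ is available. By \eqref{eq:omega}, $\beta_mB_n=\frac mkB_mB_n=2mHk\,\omega$, so
\[
\frac{F_{m,n}}H=m\Lambda_1\bigl(\beta_m^{u-1}\beta_n^vB_n^{t-1}\omega\bigr).
\]
The argument lies in $L$ by Lemmas~\ref{lem:easy} and~\ref{lem:A} because $t-1$ is even, and $m\Lambda_1(L)\subseteq\mathbb Z$ by \eqref{eq:int}.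

\emph{Case 3: $t=0$, $s\ge1$.} This is Case~2 with the roles of $(m,s,u)$ and $(n,t,v)$ exchanged.

\emph{Case 4: $s=t=0$.} Then $r$ is odd, so $r\ge1$, and \eqref{eq:reduce} reduces to Case~3. This proves (a).

For (b), we have $H(2,2)=3$, $(B_{2,1},B_{2,2})=(2,1)$ and $(\beta_2(1),\beta_2(2))=(4,1)$. If $r+s+t$ is even, then
\[
F_{2,2}=2^{s+t}4^{u+v}+2^r\equiv(-1)^{s+t}+(-1)^r=\pm2\not\equiv0\pmod3 .
\]

For (c), take $m=n=1$. Then $F_{1,1}=1$ and $\frac{(2m)!\,(2n)!}{m!\,n!\,(m+n)!}=2$, so $\frac1{2c}$ is a positive integer, and $c\le\frac12$.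
\end{proof}

\section{Is $H(m,n)$ the exact common divisor?}\label{sec:gcd}

Part (c) of Theorem~\ref{thm:strong} fixes the exponents and lets $m,n$ vary. One can also fix $m,n$ and let the exponents vary.

\begin{proposition}\label{prop:gcd}
If $\min(m,n)\le2$, then $H(m,n)$ is the greatest common divisor of the sums $S_{m,n}(r,s,t)$ over all $s,t\ge1$, $r\ge0$ with $r+s+t$ odd.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:main} each sum is an integer multiple of $H=H(m,n)$, so it suffices to find quotients with greatest common divisor $1$. By symmetry let $m\le2$. If $m=1$, then $S_{1,n}(1,1,1)=B_{n,1}=H$. If $m=2$, take $t=1$ in \eqref{eq:twoquot}, so that $\varphi(1)=2^{s-1}$ and $\varphi(2)=2^{r-1}$; the quotient is $\frac13\bigl(2^{s-1}(n+2)+2^r(n-1)\bigr)$. It equals $n$ for $(r,s)=(1,1)$ and $n+1$ for $(r,s)=(0,2)$, and these are coprime.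
\end{proof}

\begin{example}\label{ex:five}
Exactness can fail for larger $m,n$. For $m=n=5$ we have $H=\frac12\binom{10}5=126$ and $(B_{5,k})_{k=1}^5=(42,48,27,8,1)$. Let $a=s+t\ge2$ with $r+a$ odd. The terms with $k=1,2,4$ are divisible by $4$, so the sum is congruent to $3^r27^a+5^r\equiv3^{r+a}+1\equiv0$ modulo $4$. Being divisible by $126$ and by $4$, every sum is divisible by $252=2H$.
\end{example}

\begin{example}\label{ex:third}
Theorem~\ref{thm:strong} allows extra factors from rows $m$ and $n$, but a factor from a third row cannot be inserted. Take $m=n=3$, so that $H=10$, and insert a power of $B_{2,k}$. For $x,a\ge1$ and $r\ge0$,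
\[
\sum_{k\ge1}k^rB_{2,k}^xB_{3,k}^a=2^x5^a+2^r4^a\equiv2^r(-1)^a\not\equiv0\pmod5,
\]
so $H(3,3)$ does not divide the sum, whatever the parity of the exponents.
\end{example}

\begin{thebibliography}{9}
\bibitem{GZ} Victor J. W. Guo and Jiang Zeng, \emph{Factors of binomial sums from the Catalan triangle}, arXiv:0909.0307 (2009).
\end{thebibliography}
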